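# Dissipative outer billiards about convex polygons: asymptotic periodicity for almost every contraction rate

## The unit square at small contraction rates

Take the unit square with vertices, counterclockwise,
$$w_0=(0,0),\quad w_1=(1,0),\quad w_2=(1,1),\quad w_3=(0,1).$$
Cut the outside of the square into four pieces, arranged like a pinwheel:
$$A_0=\{x<0,\ y>0\},\quad A_1=\{x<1,\ y<0\},\quad A_2=\{x>1,\ y<1\},\quad A_3=\{x>0,\ y>1\}.$$
The cuts between them are four rays: from $w_0$ to the left, from $w_1$ downward, from $w_2$ to the right, from $w_3$ upward. Call their union $\mathcal S$. Fix $\lambda\in(0,1)$. A point $z\in A_j$ is sent through the vertex $w_j$ to the other side, and the distance to the vertex is multiplied by $\lambda$: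
$$T_\lambda(z)=w_j+\lambda(w_j-z)=(1+\lambda)w_j-\lambda z,\qquad z\in A_j .$$
On the cuts $\mathcal S$ the map is not defined.

Let $\lambda=\tfrac12$ and start at $(-1,1)\in A_0$. Then
$$(-1,1)\to(\tfrac12,-\tfrac12)\to(\tfrac54,\tfrac14)\to(\tfrac78,\tfrac{11}8)\to(-\tfrac7{16},\tfrac{13}{16}),$$
and the points lie in $A_0,A_1,A_2,A_3,A_0$. Along this route $T_\lambda^4$ is the map $z\mapsto \frac1{16}z+(-\tfrac38,\tfrac34)$, whose fixed point is $(-\tfrac25,\tfrac45)$. One checks that
$$(-\tfrac25,\tfrac45)\to(\tfrac15,-\tfrac25)\to(\tfrac75,\tfrac15)\to(\tfrac45,\tfrac75)\to(-\tfrac25,\tfrac45)$$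
is a periodic orbit that visits $A_0,A_1,A_2,A_3$.

Now start at $(-2,1)$, with $\lambda$ near $\tfrac12$. The image is $(2\lambda,-\lambda)$. For $\lambda<\frac12$ it lies in $A_1$, for $\lambda>\tfrac12$ in $A_2$, and for $\lambda=\frac12$ it lies on the cut below $w_1$ and the orbit stops. So routes change with $\lambda$, and they change when an orbit hits $\mathcal S$.

For small $\lambda$ the whole picture can be found by hand. Let $c=(\frac12,\frac12)$, let $\|\cdot\|$ be the sup norm, and suppose $\lambda^2+\lambda<1$, that is, $\lambda<\frac{\sqrt5-1}2$. Since $\|w_j-c\|=\frac12$, we have $\|T_\lambda z-c\|\le\frac{1+\lambda}2+\lambda\|z-c\|$. Hence the upper limit of $\|z-c\|$ along any orbit is at most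
$$\frac{1+\lambda}{2(1-\lambda)}=\frac12+\frac\lambda{1-\lambda}.$$
Because $\lambda\cdot\frac{\lambda}{1-\lambda}<1$, we can fix $\tau>\frac{\lambda}{1-\lambda}$ with $\lambda\tau<1$. Eventually $\|z-c\|<\frac12+\tau$ along the orbit. If such a $z=(x,y)$ lies in $A_0$, then $-\tau<x<0$, so $T_\lambda z=(\lambda|x|,-\lambda y)$ has first coordinate in $(0,1)$ and negative second coordinate: it lies in $A_1$. The quarter turn $r(x,y)=(1-y,x)$ about $c$ takes $w_j,A_j$ to $w_{j+1},A_{j+1}$ (indices mod $4$) and commutes with $T_\lambda$. So from some time on every orbit that never meets $\mathcal S$ runs through $A_0,A_1,A_2,A_3$ cyclically, and on this route $T_\lambda^4$ is affine with ratio $\lambda^4$. The point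
$$p=\tfrac1{1+\lambda^2}(-\lambda,1)\in A_0$$
satisfies $T_\lambda p=\tfrac{1}{1+\lambda^2}(\lambda^2,-\lambda)=r(p)$, hence $T_\lambda^4p=r^4(p)=p$. All these orbits converge to the orbit of $p$.

For $\lambda^2+\lambda\ge1$ this estimate no longer excludes jumps from $A_0$ to $A_2$, and the list of possible routes has to be controlled in some other way. Replace the square by any convex polygon and ask: does every orbit that avoids $\mathcal S$ still converge to one of finitely many periodic orbits? The answer will be yes for all $\lambda$ outside a very small set.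

## Definitions, known facts, and the theorem

Let $P\subset\mathbb R^2$ be a convex polygon with $k\ge3$ vertices $w_0,\dots,w_{k-1}$, listed counterclockwise, no three collinear, indices mod $k$. Put
$$A_i=\{w_i+x(w_{i-1}-w_i)+y(w_i-w_{i+1}):x>0,\ y>0\},$$
an open sector with apex $w_i$. The singular set $\mathcal S$ is the union of the closed rays $\{w_i+t(w_i-w_{i+1}):t\ge0\}$. Let $X=\mathbb R^2\setminus(P\cup\mathcal S)$. This is the disjoint union of the $A_i$ (a proof is in the next section), and we put $w(z)=w_i$ for $z\in A_i$.

**Definition (the map).** For $\lambda\in(0,1)$ the dissipative outer billiard map about $P$ is $T_\lambda(z)=w(z)+\lambda(w(z)-z)$, $z\in X$. Let $X^+$ be the set of points of $X$ whose forward orbit never meets $\mathcal S$.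

**Definition (asymptotic periodicity).** $T_\lambda$ is asymptotically periodic if it has finitely many periodic orbits such that the forward orbit of every point of $X^+$ converges to one of them.

For $\lambda^2+\lambda<1$ the square is asymptotically periodic with a single attracting orbit, as we just saw. The paper of Gianluigi Del Magno, José Pedro Gaivão and Eugene Gutkin, "Dissipative outer billiards: a case study", arXiv:1310.4724 (2013), is the source of the problem. The following facts are known.

1. The dissipative outer billiard about any triangle and about the square is asymptotically periodic.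
2. Not every dissipative polygonal outer billiard is asymptotically periodic: there are quadrilaterals whose dissipative outer billiard has a Cantor set lying on the singular set which attracts nearby points.

Neither fact is used below. The conjecture to be settled says that for Lebesgue almost every $\lambda\in(0,1)$ the map $T_\lambda$ of any regular polygon is asymptotically periodic. It is true, and in a stronger form.

**Definition (dimensions).** For bounded $F\subset\mathbb R$ let $N_\delta(F)$ be the least number of intervals of length $\delta$ that cover $F$, and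
$$\overline{\dim}_BF=\limsup_{\delta\to0}\frac{\log N_\delta(F)}{-\log\delta},\qquad \dim_PF=\inf\Big\{\sup_q\overline{\dim}_BF_q:\ F\subset\bigcup_{q\in\mathbb N}F_q\Big\}.$$
These are the upper box dimension and the packing dimension; the second formula is used for all $F\subset\mathbb R$, with bounded $F_q$.

The difference between them shows on $F=\{1/n:n\ge1\}$. At scale $\delta$, the points with $n\le\frac12\delta^{-1/2}$ have gaps $\frac1{n(n+1)}>\delta$, so about $\delta^{-1/2}$ intervals are needed. A constant times $\delta^{-1/2}$ suffices, since $[0,\delta^{1/2}]$ is covered by that many and at most $\delta^{-1/2}$ points remain. So $\overline{\dim}_BF=\frac12$. But $\dim_PF=0$, because $F$ is a countable union of points.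

Three consequences of the definition will be used. Packing dimension is countably stable: a countable union of sets of packing dimension $0$ has packing dimension $0$. Countable sets have packing dimension $0$. If $\dim_PF=0$, then $F$ has Lebesgue measure $0$ and Hausdorff dimension $0$: for each $s\in(0,1)$ we can cover $F$ by countably many $F_q$ with $\overline{\dim}_BF_q< s$. Then $N_\delta(F_q)\,\delta\le\delta^{1-s}\to0$ as $\delta\to0$, so each $F_q$ is a null set. Also the Hausdorff dimension of $F_q$ is at most $\overline{\dim}_BF_q< s$, and Hausdorff dimension is countably stable.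

**Theorem 1.** Let $P$ be any convex polygon. There is an open set $O_P\subset(0,1)$ such that $T_\lambda$ is asymptotically periodic for every $\lambda\in O_P$, and $(0,1)\setminus O_P$ has packing dimension $0$ (hence Hausdorff dimension $0$ and Lebesgue measure $0$).

**Corollary 2 (the conjecture).** For almost every $\lambda\in(0,1)$, and in fact for all $\lambda$ outside a set of packing dimension $0$, $T_\lambda$ is asymptotically periodic for all regular polygons simultaneously.

**Proof of Corollary 2 from Theorem 1.** An orientation-preserving similarity that carries $P$ to $P'$ carries vertices to vertices in counterclockwise order, hence sectors to sectors and singular set to singular set, and it conjugates the two maps $T_\lambda$. So, up to conjugacy by a similarity, $T_\lambda$ for a regular $k$-gon depends only on $k$. Choose one regular $k$-gon $P_k$ for each $k\ge3$ and take $\lambda\in\bigcap_{k\ge3}O_{P_k}$. The complement of this intersection is a countable union of sets of packing dimension $0$. $\square$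

By fact 2, "almost every" cannot be replaced by "every" for general polygons. The rest of the lecture proves Theorem 1.

## Edge functions, sectors and words

**Edge functions.** We first describe the sectors by linear inequalities. Let $n_i$ be the inward unit normal of the edge $w_iw_{i+1}$, let $\ell_i(z)=\langle n_i,z-w_i\rangle$ and $d_i(j)=\ell_i(w_j)$. By convexity $d_i(j)\ge0$, with equality exactly when $j\in\{i,i+1\}$. For the square above, $\ell_0=y$, $\ell_1=1-x$, $\ell_2=1-y$, $\ell_3=x$, and $d_0$ takes the values $0,0,1,1$ at $j=0,1,2,3$.

If $z=w_i+x(w_{i-1}-w_i)+y(w_i-w_{i+1})$, then $\ell_i(z)=x\,d_i(i-1)$ and $\ell_{i-1}(z)=-y\,d_{i-1}(i+1)$, and both constants $d_i(i-1)$, $d_{i-1}(i+1)$ are positive. Hence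
$$A_i=\{\ell_i>0,\ \ell_{i-1}<0\},\qquad\overline{A_i}=\{\ell_i\ge0,\ \ell_{i-1}\le0\}.\tag{1}$$
The part of $\overline{A_i}$ with $\ell_i=0$ is the ray $\{w_i+y(w_i-w_{i+1}):y\ge0\}\subset\mathcal S$. The other boundary ray $\{w_i+x(w_{i-1}-w_i):x\ge0\}$ consists of $w_i\in\mathcal S$, the open edge $(w_{i-1},w_i)$, and the part $x\ge1$, which is the ray of $\mathcal S$ at $w_{i-1}$. So
$$\partial A_i\subset\mathcal S\cup(w_{i-1},w_i).\tag{2}$$

**Why $X$ is the disjoint union of the $A_i$.** Let $z\notin P$. Seen from $z$, the convex set $P$ lies in an open half-plane of directions, so the direction from $z$ to a point of $\partial P$ is a continuous real function $\theta$ on $\partial P$. A line through $z$ that meets the interior of $P$ meets $\partial P$ in exactly two points, both on the same side of $z$. So $\theta$ takes each value strictly between its minimum and maximum exactly twice. Choose points of $\partial P$ where the minimum and the maximum are attained. On each of the two arcs between them, each intermediate value is taken at least once, hence exactly once, so $\theta$ is monotone on each arc and can be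 constant only at its two extreme values. Along the edge $w_jw_{j+1}$, $\theta$ increases, decreases or is constant according to the sign of $\det(w_j-z,w_{j+1}-z)=|w_{j+1}-w_j|\,\ell_j(z)$. So, going around counterclockwise, the edges with $\ell_j(z)<0$ form one block, and there is exactly one $i$ with $\ell_{i-1}(z)<0$ and $\ell_i(z)\ge0$. If $\ell_i(z)>0$, then $z\in A_i$ and, by (1), $z$ is in no other sector. If $\ell_i(z)=0$, then $z$ is on the ray of $\mathcal S$ at $w_i$ and in no sector. Conversely, sectors do not meet $P$ by (1). A point of $\mathcal S$ outside $P$ lies on some ray with $t>0$; there $\ell_i=0$ and $\ell_{i-1}<0$, so it is of the last type and lies in no sector.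

**The map in edge coordinates.** The two coefficients in $T_\lambda z=(1+\lambda)w(z)-\lambda z$ add up to $1$, so for all $i$
$$\ell_i(T_\lambda z)=(1+\lambda)\,d_i(j)-\lambda\,\ell_i(z)\qquad(z\in A_j).\tag{3}$$
In particular $\ell_j(T_\lambda z)=-\lambda\ell_j(z)<0$ for $z\in A_j$, so $T_\lambda(X)\cap P=\emptyset$. An orbit can stop only on $\mathcal S$.

**A bounded phase space.** Fix $I=[a,b]\subset(0,1)$ with $a<b$. Let $\|\cdot\|$ be the sup norm on $\mathbb R^2$ and $R=\max_i\|w_i\|$. Fix $\rho>(1+b)R/(1-b)$ and let $B=\{\|z\|<\rho\}$, an open square. For $\lambda\in I$ we have $\|T_\lambda z\|\le(1+\lambda)R+\lambda\|z\|$. So $T_\lambda(B\cap X)\subset B$. Along the orbit of a point of $X^+$ the upper limit of the norm is at most $(1+\lambda)R/(1-\lambda)<\rho$, so the orbit eventually enters $B$ and then stays there. Let $C_0=\max_i\sup_B|\ell_i|$. Distances to $\mathcal S$, written $\operatorname{dist}(\cdot,\mathcal S)$, are Euclidean.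

**Words.** For a word $\alpha=\alpha_0\cdots\alpha_{n-1}$ in the letters $0,\dots,k-1$ let
$$B_\alpha(\lambda)=\{z\in B:\ T_\lambda^tz\in A_{\alpha_t},\ 0\le t<n\}.$$
(For the empty word, $B_\alpha=B$.) On $B_\alpha(\lambda)$ the map $T_\lambda^n$ equals, by iteration of $z\mapsto-\lambda z+(1+\lambda)w_j$, the affine map
$$g_{\alpha,\lambda}(z)=(-\lambda)^nz+\Phi_\alpha(\lambda),\qquad\Phi_\alpha(\lambda)=(1+\lambda)\sum_{j=0}^{n-1}(-\lambda)^jw_{\alpha_{n-1-j}}.\tag{4}$$
The set $B_\alpha(\lambda)$ is open and convex, since it is the intersection of $B$ with the preimages of the open convex sets $A_{\alpha_t}$ under the affine maps $g_{\alpha_0\cdots\alpha_{t-1},\lambda}$. Let $W_n(\lambda)$ be the set of words of length $n$ with $B_\alpha(\lambda)\ne\emptyset$, and $W_n(J)=\bigcup_{\lambda\in J}W_n(\lambda)$ for $J\subset I$. A subword of a word that occurs for $\lambda$ also occurs for $\lambda$, because $B$ is forward invariant. For the square with $\lambda^2+\lambda<1$, sufficiently late subwords are subwords of $01230123\cdots$.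

Since $(-\lambda)^n+(1+\lambda)\sum_{j=0}^{n-1}(-\lambda)^j=1$, applying $\ell_i$ to (4) gives, for every word $\alpha$ of length $n$ and all $\lambda\in(0,1)$, $z\in\mathbb R^2$,
$$G_{\alpha,i}(\lambda,z):=\ell_i(g_{\alpha,\lambda}(z))=(-\lambda)^n\ell_i(z)+(1+\lambda)\sum_{j=0}^{n-1}(-\lambda)^jd_i(\alpha_{n-1-j}).\tag{5}$$
Taking out the factor $(-\lambda)^n$ and putting $t=n-1-j$ we get
$$G_{\alpha,i}(\lambda,z)=(-\lambda)^n\big(\ell_i(z)-h_{\alpha,i}(\lambda)\big),\qquad h_{\alpha,i}(\lambda)=(1+\lambda)\sum_{t=0}^{n-1}(-1)^t\lambda^{-1-t}d_i(\alpha_t).\tag{6}$$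

## A gap at one finite time forces periodicity

**Definition (good parameters).** $G_I$ is the set of $\lambda\in I$ for which there are $n\ge1$ and $\eta>0$ with $\operatorname{dist}(T_\lambda^nz,\mathcal S)\ge\eta$ for all $\alpha\in W_n(\lambda)$ and all $z\in B_\alpha(\lambda)$.

**Example.** For the square, every $\lambda\in I$ with $\lambda^2+\lambda<1$ is good. With $c$ and $\tau$ as in the first section, and $z\in B$ with an itinerary of length at least $t$,
$$\|T_\lambda^tz-c\|\le\tfrac12+\tfrac\lambda{1-\lambda}+\lambda^t(\rho+\tfrac12),$$
so there is $n_0$ such that $\|T^t_\lambda z-c\|<\frac12+\tau$ for all $t\ge n_0$ and all such $z$. Let $n=n_0+2$ and $\alpha\in W_n(\lambda)$. After a rotation by a power of $r$ we may assume that the last letter is $0$; then the letter before it is $3$, because letters advance by one from time $n_0$ on. Write $T^{n-2}_\lambda z=(x'',y'')\in A_3$, so $y''<1+\tau$. Then $T_\lambda^{n-1}z=(x',y')$ has $y'=1+\lambda-\lambda y''>1-\lambda\tau>0$ and $-\tau<x'<0$. So $T_\lambda^nz=(\lambda|x'|,-\lambda y')$ has first coordinate in $(0,\lambda\tau)$ and second coordinate below $-\lambda(1-\lambda\tau)$.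 Its distance to the rays at $w_0,w_1,w_2,w_3$ is at least $\lambda(1-\lambda\tau)$, $1-\lambda\tau$, $1$, $1$. So $\eta=\lambda(1-\lambda\tau)$ works.

**Proposition 3.** If $\lambda\in G_I$, then $T_\lambda$ is asymptotically periodic.

Let $\lambda\in G_I$ with $n,\eta$ as in the definition; write $T=T_\lambda$, $B_\alpha=B_\alpha(\lambda)$.

**Step 1. A self-map of the finite set of words.** This step turns the dynamics into a map on $W_n(\lambda)$. For $\alpha\in W_n(\lambda)$ the set $T^n(B_\alpha)$ is convex, disjoint from $P$ since $n\ge1$, and disjoint from $\mathcal S$. Being connected, it lies in a single sector $A_{i(\alpha)}$. Put $\sigma(\alpha)=\alpha_1\cdots\alpha_{n-1}i(\alpha)$. If $z\in B_\alpha$, then $Tz\in B$, the points $Tz,\dots,T^{n-1}z$ lie in $A_{\alpha_1},\dots,A_{\alpha_{n-1}}$, and $T^nz\in A_{i(\alpha)}$. So $T(B_\alpha)\subset B_{\sigma(\alpha)}$, and $\sigma$ maps $W_n(\lambda)$ to itself. Therefore $\bigcup_\alpha B_\alpha\subset X^+$. Moreover, for $z\in B_\alpha$ and $s\ge n$ we have $T^sz=T^n(T^{s-n}z)$ with $T^{s-n}z\in B_{\sigma^{s-n}(\alpha)}$, so $\operatorname{dist}(T^sz,\mathcal S)\ge\eta$.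

**Step 2. A candidate for the periodic orbit.** This step finds the limit of orbits that start in a cycle of $\sigma$. Let $\sigma^p(\alpha)=\alpha$ with $p\ge1$. All points of $B_\alpha$ share one infinite itinerary $(\alpha_t)_{t\ge0}$, where $\alpha_t$ is the first letter of $\sigma^t(\alpha)$; it is $p$-periodic. Let $g_t$ be the affine map of the plane that equals $T^t$ on $B_\alpha$. Then $T^p$ maps $B_\alpha$ to itself and $g_p$ has linear part $(-\lambda)^p$, so $g_p$ has a unique fixed point $z^*\in\mathbb R^2$. Put $z_t^*=g_t(z^*)$. For $z\in B_\alpha$ we have $T^{pq}z=g_p^q(z)\to z^*$ as $q\to\infty$, and hence $T^{t+pq}z=g_t(T^{pq}z)\to z_t^*$. Since $T^{t+pq}z\in A_{\alpha_t}$, and $t+pq\ge n$ for large $q$, this gives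
$$z^*_{t+p}=z^*_t,\qquad z_t^*\in\overline{A_{\alpha_t}},\qquad\operatorname{dist}(z^*_t,\mathcal S)\ge\eta.$$

**Step 3. The candidate is a genuine orbit.** We must rule out that $z_t^*$ lies on the boundary of its sector, where $T$ is not defined. By periodicity we may assume $t\ge1$. Suppose $z_t^*\notin A_{\alpha_t}$. Since $z_t^*\notin\mathcal S$, (2) gives $z_t^*\in P$. Let $j=\alpha_{t-1}$. Then $z_t^*=(1+\lambda)w_j-\lambda z_{t-1}^*$, so $\ell_j(z_t^*)=-\lambda\ell_j(z_{t-1}^*)$. Now $\ell_j\ge0$ on $P$ and $\ell_j\ge0$ on $\overline{A_j}\ni z_{t-1}^*$, so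
$$0\le\ell_j(z_t^*)=-\lambda\ell_j(z_{t-1}^*)\le0 .$$
Hence $z^*_{t-1}\in\overline{A_j}\cap\{\ell_j=0\}\subset\mathcal S$, a contradiction with $\operatorname{dist}(z^*_{t-1},\mathcal S)\ge\eta$.

**Step 4. Global attraction.** It remains to collect all orbits. By Step 3, $Tz_t^*=z_{t+1}^*$, so $(z_t^*)$ is a periodic orbit in $X^+$. For $z\in B_\alpha$ we have $T^sz-z_s^*=(-\lambda)^s(z-z^*)\to0$. The orbit of a point of $X^+$ eventually enters $B$; it is then in some $B_\beta$ with $\beta\in W_n(\lambda)$, and later in some $B_\alpha$ with $\alpha$ in a cycle of $\sigma$, because $\sigma$ acts on a finite set. There are finitely many cycles, so finitely many periodic orbits attract all of $X^+$. $\square$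

So everything comes down to showing that few parameters fail to be good.

## Parameter exclusion with the trivial word count

Suppose $\lambda\in I\setminus G_I$. Then for every $n\ge1$ the choice $\eta=b^n$ fails: there are $\alpha\in W_n(\lambda)$ and $z\in B_\alpha(\lambda)$ with $\operatorname{dist}(T_\lambda^nz,\mathcal S)<b^n$. Each ray of $\mathcal S$ lies on a line $\ell_i=0$ and $\ell_i$ is $1$-Lipschitz, so $|\ell_i(T_\lambda^nz)|\le b^n$ for some $i$. By (5), and since $|\lambda^n\ell_i(z)|\le C_0b^n$ and $1+\lambda\ge1$,
$$\Big|\sum_{j=0}^{n-1}d_i(\alpha_{n-1-j})(-\lambda)^j\Big|\le(1+C_0)\,b^n.\tag{7}$$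
The starting point $z$ has dropped out. What is left is a polynomial in $\lambda$ alone, with coefficients from a finite set, that is exponentially small.

A sensible plan is now: for each $n$, each word $\alpha$ and each $i$, throw away the set of $\lambda\in I$ where (7) holds, and show that the thrown-away sets shrink as $n\to\infty$. This plan stops at two points.

First, (7) may exclude nothing. If all letters of $\alpha$ are in $\{i,i+1\}$, the polynomial is $0$ and (7) holds for every $\lambda$. More generally, the low-order coefficients belong to the last letters of $\alpha$. If these coefficients vanish for a long time, the polynomial is small on all of $I$ for a trivial reason.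

Second, there are too many words. Suppose each pair $(\alpha,i)$ costs boundedly many intervals of length about $b^{n/M}$, where $M\ge1$ is the order of contact with $0$ that has to be allowed. With the trivial count of $k^n$ words the total length is of order $k\cdot k^n\,b^{n/M}$. This tends to $0$ only if $k\,b^{1/M}<1$, so for $b\ge1/k$ it gives nothing, whatever $M$ is. We would need the number of words to grow at an arbitrarily small exponential rate. Moreover, since we count over an interval of parameters, we need this for $W_n(J)$ with $J$ an interval and not only for a single $W_n(\lambda)$.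

The first point is repaired by the geometry of two adjacent sectors. The second is repaired by the fact that the linear part of $T_\lambda^n$ is a scalar, so that the lines along which $T_\lambda^n$ breaks have only $k$ directions, however large $n$ is.

## Two adjacent sectors cannot hold an orbit for long

In the square, the subword $10$ never occurs: if $(x,y)\in A_1$, the image has first coordinate $1+\lambda-\lambda x>1$, so it is not in $A_0$. Nor does $00$ or $11$, since $y$ changes sign at each of these vertices. So no word of length $3$ is written in $\{0,1\}$. In general such words are at least bounded in length.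

**Lemma 4.** There is $r_0$, depending only on $P$ and $I$, such that for $\lambda\in I$ and any $i$, no word in $W_{r_0}(\lambda)$ has all its letters in $\{i,i+1\}$.

**Step 1. Such a word must alternate.** This reduces to a single pattern. By (1), $\ell_i>0$ on $A_i$ and $\ell_i<0$ on $A_{i+1}$. Since $d_i(i)=d_i(i+1)=0$, (3) says that $\ell_i$ changes sign when the apex is $w_i$ or $w_{i+1}$. So consecutive letters differ.

**Step 2. A third edge function is pushed to positive values.** This bounds the length of the alternating pattern. Suppose the word $i,i+1,i,\dots,i$ of length $2q+1$, $q\ge1$, is realized by $z_0,\dots,z_{2q}\in B$. Put $u_t=\ell_{i-1}(z_t)$ and $d=d_{i-1}(i+1)>0$, and recall $d_{i-1}(i)=0$. By (3),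
$$u_{2s+1}=-\lambda u_{2s},\qquad u_{2s+2}=(1+\lambda)d-\lambda u_{2s+1}=(1+\lambda)d+\lambda^2u_{2s}.$$
Iterating, $u_{2q}=(1+\lambda)d\sum_{s=0}^{q-1}\lambda^{2s}+\lambda^{2q}u_0\ge d-b^{2q}C_0$. But $z_{2q}\in A_i$ requires $u_{2q}<0$ by (1). This is impossible as soon as $b^{2q}C_0<\min_id_{i-1}(i+1)$. Fix such a $q\ge1$ and put $r_0=2q+2$. An alternating word of length $2q+2$ in $\{i,i+1\}$ contains an alternating subword of length $2q+1$ that starts with $i$, and subwords of occurring words occur. $\square$

Thus, for $\alpha\in W_n(J)$, $J\subset I$ and $n\ge r_0$, at least one of the first $r_0$ coefficients $d_i(\alpha_{n-1-j})$, $0\le j<r_0$, of the polynomial in (7) is nonzero.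

## Sublevel sets of a compact family of power series

Let $D=\{d_i(j):0\le i,j\le k-1\}$, a finite set containing $0$. Let $\mathcal F$ be the set of series
$$f_c(x)=\sum_{j\ge0}c_j(-x)^j,\qquad c_j\in D,\quad(c_0,\dots,c_{r_0-1})\ne0 .$$
By Lemma 4, for $n\ge r_0$ the polynomials in (7), extended by zero coefficients, belong to $\mathcal F$.

**Lemma 5.** There are $M\in\mathbb N$ and $C_1,C_2,\varepsilon_0>0$, depending only on $P$ and $I$, such that for $f\in\mathcal F$ and $0<\varepsilon\le\varepsilon_0$ the set $\{x\in I:|f(x)|\le\varepsilon\}$ is covered by at most $C_2$ intervals of length at most $C_1\varepsilon^{1/M}$.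

**Step 1. A uniform bound on the order of vanishing.** The aim is one $M$ for the whole family. The set of admissible sequences $c$ is a closed subset of $D^{\mathbb N}$, hence compact in the product topology. For each $r$ the function $(c,x)\mapsto f_c^{(r)}(x)$ is continuous for $x\in I$, because the differentiated series converges uniformly: $\max D\cdot\sum_jj^rb^{j-r}<\infty$. Each $f_c$ is a nonzero power series that is analytic in the unit disc, so at each $(c,x)$ some derivative $f_c^{(r)}(x)$ is nonzero. The open sets $\{(c,x):f_c^{(r)}(x)\ne0\}$, $r\ge0$, cover a compact space; so finitely many of them do. Hence there is $M\ge1$ such that $\max_{0\le r\le M}|f_c^{(r)}(x)|$ is positive everywhere. This maximum is continuous, so it is at least some $\kappa>0$.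

**Step 2. One derivative bounded below on each short interval.** This localizes Step 1. Let $\Lambda>0$ bound $|f^{(r)}|$ on $I$ for all $f\in\mathcal F$ and $r\le M+1$. Divide $I$ into closed subintervals of length at most $\kappa/(2\Lambda)$; their number depends only on $P$ and $I$. Let $I'$ be one of them. At a chosen point of $I'$ some $r\le M$ has $|f^{(r)}|\ge\kappa$, and by the mean value theorem $|f^{(r)}|\ge\kappa-\Lambda\cdot\frac{\kappa}{2\Lambda}=\frac\kappa2$ on $I'$. Let $\varepsilon_0=\min(1,\kappa/4)$ and $\varepsilon\le\varepsilon_0$. If $r=0$, then $\{|f|\le\varepsilon\}\cap I'$ is empty. From now on $r\ge1$.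

**Step 3. Few components.** We count the components of $\{|f|\le\varepsilon\}\cap I'$. Since $f^{(r)}$ has no zero on $I'$, Rolle's theorem, applied $r$ times, shows that each of $f=\varepsilon$ and $f=-\varepsilon$ has at most $r$ solutions in $I'$. The components are closed intervals, possibly points. The left endpoint of a component is the left end of $I'$ or satisfies $|f|=\varepsilon$, since otherwise the component would extend to the left. So there are at most $2r+1\le2M+1$ components.

**Step 4. Short components.** Let a component have length $h>0$, and take $r+1$ equally spaced points $x_0,\dots,x_r$ in it, including its ends. Recall that the divided difference is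
$$f[x_0,\dots,x_r]=\sum_{j=0}^r\frac{f(x_j)}{\prod_{l\ne j}(x_j-x_l)}=\frac{f^{(r)}(\xi)}{r!}$$
for some $\xi$ in the component. Since $|f(x_j)|\le\varepsilon$ and $|x_j-x_l|\ge h/r$,
$$\frac\kappa{2\,r!}\le|f[x_0,\dots,x_r]|\le(r+1)\,\varepsilon\,(r/h)^r,\qquad\text{so}\qquad h\le\Big(\frac{2(r+1)!\,r^r\,\varepsilon}\kappa\Big)^{1/r}\le C_1\varepsilon^{1/M},$$
with $C_1$ the maximum over $1\le r\le M$ of $(2(r+1)!\,r^r/\kappa)^{1/r}$, because $\varepsilon\le1$. Multiplying $2M+1$ by the number of subintervals gives $C_2$. $\square$

## Counting words uniformly in the parameter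

**What happens for fixed $\lambda$.** By (6), the preimage of the edge line $\ell_i=0$ under $g_{\alpha,\lambda}$ is the line $\{\ell_i(z)=h_{\alpha,i}(\lambda)\}$, which is parallel to the edge $w_iw_{i+1}$ for every $\alpha$. So at most $k$ such lines pass through a given point $z_0$, one per edge direction, even if all words of length less than $m$ are allowed. They give at most $3^k$ sign patterns near $z_0$, and $3^k$ does not depend on $m$. If a small set has at most $3^k$ continuations of length $m$, the growth rate per step is $3^{k/m}$, which tends to $1$ as $m\to\infty$.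

**What goes wrong when $\lambda$ moves.** A line through $z_0$ may come from several words. When $\lambda$ moves away from $\lambda_0$, these coinciding lines could separate, and then one line turns into many. In the square take $i=0$ (so $\ell_0=y$) and the words $2$ and $022$. From (6),
$$h_{2,0}(\lambda)=\frac{1+\lambda}\lambda,\qquad h_{022,0}(\lambda)=(1+\lambda)(\lambda^{-3}-\lambda^{-2})=\frac{(1+\lambda)(1-\lambda)}{\lambda^3}.$$
These agree exactly when $\lambda^2=1-\lambda$. At $\lambda=\frac{\sqrt5-1}2$ the two horizontal lines coincide, and for other $\lambda$ they are distinct. On the other hand, $h_{2,0}$ and $h_{20,0}$ agree identically, since $d_0(0)=0$; such lines never separate. So it is enough to avoid accidental coincidences.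

**Definition (accidental parameters).** $E\subset(0,1)$ is the set of $\lambda$ with $h_{\alpha,i}(\lambda)=h_{\beta,i}(\lambda)$ for some $i$ and some finite words $\alpha,\beta$ with $h_{\alpha,i}\not\equiv h_{\beta,i}$.

There are countably many pairs of words, and each gives a nontrivial rational equation with finitely many solutions. So $E$ is countable. For the square, $\frac{\sqrt5-1}2\in E$.

**Lemma 6.** Let $\lambda_0\in\operatorname{int}I\setminus E$ and $m\ge1$. There are an open interval $J$ with $\lambda_0\in J\subset I$ and a constant $C$ such that $\#W_n(J)\le C\,3^{kn/m}$ for all $n$.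

**Step 1. At most $3^k$ itineraries of length $m$ near $(\lambda_0,z_0)$.** This is the local form of the count. Let $z_0\in\overline B$. Fix $i$ and consider all words $\alpha$ with $|\alpha|<m$, including the empty word, for which $G_{\alpha,i}(\lambda_0,z_0)=0$. By (6) they satisfy $h_{\alpha,i}(\lambda_0)=\ell_i(z_0)$. Since $\lambda_0\notin E$, all these $h_{\alpha,i}$ are one and the same function, which we call $h_i$ (put $h_i=0$ if there is no such word). Choose an open neighborhood $U$ of $z_0$ and an open interval $J'\ni\lambda_0$, $J'\subset I$, such that each of the finitely many $G_{\alpha,i}$, $|\alpha|<m$, with $G_{\alpha,i}(\lambda_0,z_0)\ne0$ keeps its sign on $J'\times U$.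

Let $(\lambda,z)\in J'\times U$ be such that $z$ has an itinerary $\alpha_0\cdots\alpha_{m-1}$ under $T_\lambda$, that is, $T_\lambda^tz\in A_{\alpha_t}$ for $0\le t<m$. We claim that this itinerary is determined by the vector of signs in $\{-,0,+\}$ of the numbers $\ell_i(z)-h_i(\lambda)$, $i=0,\dots,k-1$. Suppose that $\alpha_0\cdots\alpha_{t-1}$ is already determined, where $0\le t<m$. For each $i$ we have $\ell_i(T_\lambda^tz)=G_{\alpha_0\cdots\alpha_{t-1},i}(\lambda,z)$. The sign of this number is a fixed sign if $G_{\alpha_0\cdots\alpha_{t-1},i}(\lambda_0,z_0)\ne0$. Otherwise, by (6), it is $(-1)^t$ times the sign of $\ell_i(z)-h_i(\lambda)$. So the signs of all $\ell_i(T_\lambda^tz)$ are determined, and by (1) they determine $\alpha_t$. The claim follows by induction. So at most $3^k$ words of length $m$ occur for $(\lambda,z)\in J'\times U$.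

**Step 2. The image of a long word is small, even when $\lambda$ varies.** This lets us apply Step 1 at the end of a word. Cover the compact set $\overline B$ by finitely many of the sets $U$ from Step 1. Let $J_0$ be the intersection of the corresponding intervals $J'$, and let $\delta$ be a Lebesgue number of the cover in the sup norm: every subset of $\overline B$ of diameter less than $\delta$ lies in one $U$ of the cover. Write (4) as $\Phi_\alpha(\lambda)=(1+\lambda)\Sigma(\lambda)$ with $\Sigma(\lambda)=\sum_j(-\lambda)^jw_{\alpha_{n-1-j}}$. Then $\|\Sigma\|\le\frac R{1-b}$ and $\|\Sigma'\|\le\frac R{(1-b)^2}$ on $I$, so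
$$\|\Phi_\alpha'(\lambda)\|\le L:=R\Big(\frac1{1-b}+\frac2{(1-b)^2}\Big)\qquad\text{for all words }\alpha\text{ and }\lambda\in I.$$
For an interval $J\subset J_0$ and $\alpha\in W_n(J)$ let $Q_\alpha=\{T_\lambda^nz:\lambda\in J,\ z\in B_\alpha(\lambda)\}\subset B$. Two of its points have the form $(-\lambda)^nz+\Phi_\alpha(\lambda)$ and $(-\mu)^nz'+\Phi_\alpha(\mu)$, so $Q_\alpha$ has diameter at most $2\rho b^n+L|J|$. Choose an open interval $J\ni\lambda_0$, $J\subset J_0$, with $L|J|<\delta/2$, and $n_0$ with $2\rho b^{n_0}<\delta/2$. Then for $n\ge n_0$ each $Q_\alpha$, $\alpha\in W_n(J)$, lies in one $U$ of the cover.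

**Step 3. The recursion.** We now count extensions. Let $n\ge n_0$ and $\alpha\beta\in W_{n+m}(J)$ with $|\alpha|=n$, $|\beta|=m$. Then there are $\lambda\in J$ and $z\in B_{\alpha\beta}(\lambda)$. So $\alpha\in W_n(J)$, and the point $T_\lambda^nz\in Q_\alpha$ has the itinerary $\beta$. By Step 1, given $\alpha$, there are at most $3^k$ possible $\beta$. Hence $\#W_{n+m}(J)\le3^k\,\#W_n(J)$ for $n\ge n_0$. Write $n=n_0+qm+s$ with $0\le s<m$ if $n\ge n_0$; then $\#W_n(J)\le3^{kq}\,\#W_{n_0+s}(J)\le3^{kn/m}k^{n_0+m}$. For $n<n_0$ the bound $\#W_n(J)\le k^{n_0+m}$ is trivial. So $C=k^{n_0+m}$ works. $\square$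

## The bad parameters have packing dimension zero

**Proposition 7.** $\operatorname{int}I\setminus G_I$ has packing dimension $0$.

**Step 1. Covers at scale $\delta_n$.** We combine the three lemmas. Let $s>0$. Choose $m$ so large that
$$\frac{Mk\log3}{m\log(1/b)}\le s,$$
where $M$ is from Lemma 5. This is possible because $M$ does not depend on $m$. Let $\lambda_0\in\operatorname{int}I\setminus E$ and take $J$ and $C$ from Lemma 6. Let $n\ge r_0$. Each $\lambda\in J\setminus G_I$ satisfies (7) for some $\alpha\in W_n(\lambda)\subset W_n(J)$ and some $i$. By Lemma 4 the polynomial in (7) belongs to $\mathcal F$. For all large $n$ we have $(1+C_0)b^n\le\varepsilon_0$, and Lemma 5 covers the set of $x\in I$ where that polynomial has absolute value at most $(1+C_0)b^n$. There are at most $k\cdot C\,3^{kn/m}$ pairs $(\alpha,i)$. Hence $J\setminus G_I$ is covered by at most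
$$kC_2C\,3^{kn/m}\quad\text{intervals of length at most}\quad\delta_n:=C_1\big((1+C_0)b^n\big)^{1/M}.$$

**Step 2. Box dimension.** We pass from the sequence $\delta_n$ to all scales. Put $\theta=b^{1/M}$, so $\delta_{n+1}=\theta\delta_n$. If $\delta_{n+1}\le\delta\le\delta_n$ and $\delta_n<1$, then
$$\frac{\log N_\delta(J\setminus G_I)}{-\log\delta}\le\frac{\log N_{\delta_{n+1}}(J\setminus G_I)}{-\log\delta_n}=\frac{\log N_{\delta_{n+1}}(J\setminus G_I)}{-\log\delta_{n+1}+\log\theta}$$
whenever $J\setminus G_I\ne\emptyset$. The constant $\log\theta$ does not affect the limit, and $-\log\delta_n=\frac nM\log\frac1b+O(1)$. Therefore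
$$\overline{\dim}_B(J\setminus G_I)\le\lim_{n\to\infty}\frac{\log(kC_2C\,3^{kn/m})}{-\log\delta_n}=\frac{Mk\log3}{m\log(1/b)}\le s.$$

**Step 3. Packing dimension.** We cover all of $\operatorname{int}I$. Countably many of these intervals $J$ cover $\operatorname{int}I\setminus E$, since every open cover of a subset of $\mathbb R$ has a countable subcover. The set $E$ is countable, so it is a countable union of points, each of box dimension $0$. By the definition of packing dimension, $\dim_P(\operatorname{int}I\setminus G_I)\le s$. Here $s>0$ was arbitrary, so the dimension is $0$. $\square$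

With Proposition 3 and the intervals $I=[1/N,1-1/N]$, this already shows that $T_\lambda$ is asymptotically periodic for all $\lambda$ outside a set of packing dimension $0$, in particular for almost every $\lambda$. Corollary 2 follows at once, by countable stability over $k$. What remains of Theorem 1 is the open set $O_P$.

## Linear feasibility and the open set $O_P$

Goodness at $\lambda_0$ is a condition on the finitely many sets $B_\alpha(\lambda_0)$ with $|\alpha|=n$. It could be lost at nearby $\lambda$ because a new word appears, one with $B_\alpha(\lambda_0)=\emptyset$ but $B_\alpha(\lambda)\ne\emptyset$. We show that this happens at only countably many $\lambda_0$.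

**Lemma 8.** There is a countable set $E'_I\subset(0,1)$ such that for $\lambda_0\in I\setminus E_I'$ and every $n$ we have $W_n(\lambda)=W_n(\lambda_0)$ for all $\lambda\in I$ near $\lambda_0$.

**Step 1. $B_\alpha(\lambda)$ as a system of inequalities with fixed normals.** This step uses once more that linear parts are scalar. Let $|\alpha|=n$. By (1) and (6), the condition $T_\lambda^tz\in A_{\alpha_t}$, given the earlier letters, reads
$$(-1)^t\big(\ell_{\alpha_t}(z)-h_{\alpha_0\cdots\alpha_{t-1},\alpha_t}(\lambda)\big)>0,\qquad(-1)^t\big(\ell_{\alpha_t-1}(z)-h_{\alpha_0\cdots\alpha_{t-1},\alpha_t-1}(\lambda)\big)<0 .$$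
Together with the four inequalities that define $B$, the set $B_\alpha(\lambda)$ is the solution set of a finite system
$$\langle v_s,z\rangle>g_s(\lambda),\qquad s\in S_\alpha,\tag{8}$$
where the vectors $v_s\ne0$ do not depend on $\lambda$ and the $g_s$ are rational functions of $\lambda$ without poles in $(0,1)$.

**Step 2. A certificate of infeasibility.** We recall how to decide whether (8) has a solution. Gordan's theorem says: for finitely many vectors $a_s$, either there is $x$ with $\langle a_s,x\rangle>0$ for all $s$, or there is $c\ge0$, $c\ne0$, with $\sum c_sa_s=0$. Indeed, if $0$ is in the convex hull of the $a_s$, such a $c$ exists. Otherwise the point $x$ of the hull nearest to $0$ satisfies $\langle a_s,x\rangle\ge|x|^2>0$ for all $s$. And both cannot hold, by pairing $\sum c_sa_s$ with $x$.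

The system (8) has a solution if and only if the homogeneous system $\langle v_s,z\rangle-g_s(\lambda)\,t>0$ ($s\in S_\alpha$), $t>0$ has one: divide $z$ by $t$. By Gordan's theorem, (8) is infeasible if and only if there are $c\ge0$ and $c'\ge0$, not both zero, with $\sum c_sv_s=0$ and $-\sum c_sg_s(\lambda)+c'=0$. Here $c=0$ would force $c'=0$. So (8) is infeasible if and only if there is $c\ge0$, $c\ne0$, with
$$\sum_sc_sv_s=0\quad\text{and}\quad\sum_sc_sg_s(\lambda)\ge0 .$$
This special case of Motzkin's transposition theorem is all we need.

**Step 3. Finitely many certificates, independent of $\lambda$.** The cone $\{c\ge0:\sum c_sv_s=0\}$ is polyhedral, so by the Minkowski–Weyl theorem it is generated by finitely many nonzero vectors $c^{(e)}$. They do not depend on $\lambda$, because the $v_s$ do not. Put $\varphi_{\alpha,e}(\lambda)=\sum_sc_s^{(e)}g_s(\lambda)$. If all $\varphi_{\alpha,e}(\lambda)<0$, then $\sum c_sg_s(\lambda)<0$ for every $c\ne0$ in the cone, since $c$ is a nonnegative combination of the generators with some positive coefficient. If some $\varphi_{\alpha,e}(\lambda)\ge0$, then $c^{(e)}$ is a certificate.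 So
$$B_\alpha(\lambda)\ne\emptyset\iff\varphi_{\alpha,e}(\lambda)<0\ \text{ for all }e.$$
Let $E_I'$ be the set of zeros in $(0,1)$ of all those $\varphi_{\alpha,e}$, over all finite words $\alpha$, that are not identically $0$. These are countably many nonzero rational functions, so $E_I'$ is countable. If $\lambda_0\notin E_I'$, each of the finitely many $\varphi_{\alpha,e}$ with $|\alpha|=n$ is identically $0$ or keeps its sign near $\lambda_0$, and $W_n(\lambda)$ is constant near $\lambda_0$. $\square$

**Lemma 9.** Every $\lambda_0\in(G_I\cap\operatorname{int}I)\setminus E_I'$ is an interior point of $G_I$.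

**Proof.** The aim is to show that nearby parameters are good with the same $n$ and half the gap. Let $n,\eta$ be as in the definition of $G_I$ for $\lambda_0$. Suppose $\lambda_0$ is not interior to $G_I$. Then there are $\lambda_q\in I\setminus G_I$ with $\lambda_q\to\lambda_0$. Since $\lambda_q$ is not good, the pair $n,\eta/2$ fails for it. There are only finitely many words of length $n$ and $B$ is bounded, so after passing to a subsequence there are a fixed word $\alpha$ of length $n$ and points $z_q\in B_\alpha(\lambda_q)$ with
$$\operatorname{dist}(g_{\alpha,\lambda_q}(z_q),\mathcal S)<\eta/2,\qquad z_q\to z .$$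
By Lemma 8, $\alpha\in W_n(\lambda_0)$; choose $z'\in B_\alpha(\lambda_0)$. Taking the limit in (8) gives $\langle v_s,z\rangle\ge g_s(\lambda_0)$ for all $s$, while $\langle v_s,z'\rangle>g_s(\lambda_0)$. So the points $(1-\tau)z+\tau z'$, $0<\tau\le1$, satisfy (8) at $\lambda_0$, that is, they lie in $B_\alpha(\lambda_0)$. Hence $z\in\overline{B_\alpha(\lambda_0)}$. On $B_\alpha(\lambda_0)$ we have $T_{\lambda_0}^n=g_{\alpha,\lambda_0}$ and the distance to $\mathcal S$ is at least $\eta$, so by continuity $\operatorname{dist}(g_{\alpha,\lambda_0}(z),\mathcal S)\ge\eta$. But letting $q\to\infty$, and using that $g_{\alpha,\lambda}(z)$ is continuous in $(\lambda,z)$, we get $\operatorname{dist}(g_{\alpha,\lambda_0}(z),\mathcal S)\le\eta/2$. This is a contradiction. $\square$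

**Proof of Theorem 1.** Let $I_N=[1/N,1-1/N]$ for $N\ge3$, choose $\rho$ and $B$ for each $I_N$ as above, and put
$$O_P=\bigcup_{N\ge3}\operatorname{int}G_{I_N}.$$
This set is open, and by Proposition 3 the map $T_\lambda$ is asymptotically periodic for every $\lambda\in O_P$. Let $\lambda\in(0,1)\setminus O_P$ and choose $N$ with $\lambda\in\operatorname{int}I_N$. Then $\lambda$ is not interior to $G_{I_N}$, so by Lemma 9 either $\lambda\in E'_{I_N}$ or $\lambda\in\operatorname{int}I_N\setminus G_{I_N}$. Hence
$$(0,1)\setminus O_P\subset\bigcup_{N\ge3}\Big(E'_{I_N}\cup(\operatorname{int}I_N\setminus G_{I_N})\Big).$$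
The sets $E'_{I_N}$ are countable, and the sets $\operatorname{int}I_N\setminus G_{I_N}$ have packing dimension $0$ by Proposition 7. By countable stability $(0,1)\setminus O_P$ has packing dimension $0$, and so Hausdorff dimension $0$ and Lebesgue measure $0$. $\blacksquare$
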